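\title{Lower semicontinuity of the Frobenius splitting numbers of quasi-excellent rings}

\begin{abstract}
For a Noetherian local ring $A$ of prime characteristic $p$ and an integer $e\ge 0$, the normalized Frobenius splitting number $s_e(A)$ measures how much of the socle of the injective hull of the residue field survives base change along the $e$-th iterate of Frobenius. We prove that for every quasi-excellent ring $R$ of characteristic $p$ the function $P\mapsto s_e(R_P)$ on $\operatorname{Spec}R$ is lower semicontinuous, takes finitely many values and has constructible level sets. This proves a conjecture stated for excellent locally equidimensional rings; equidimensionality is not needed. A Fedder-type formula on the completion shows that $s_e$ does not decrease under generization. A dualizing complex on the henselization of $R_P$ shows that $s_e$ is constant on a dense open subset of $V(P)$.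
\end{abstract}

\section{The question and the result}\label{sec:intro}

Rings are commutative, of prime characteristic $p$, and Noetherian unless we say otherwise. We fix $e\ge 0$ and put $q=p^e$. For an ideal $I$ we write $I^{[q]}$ for the ideal generated by all $x^q$ with $x\in I$; the $q$-th powers of a set of generators of $I$ generate it.

Let $R^{(e)}$ be the ring $R$, viewed as an $R$-algebra through $r\mapsto r^q$; if $R$ is reduced, then $R^{(e)}\cong R^{1/q}$. For an $R$-module $M$ let $F^e(M)=F^e_R(M)=R^{(e)}\otimes_RM$, viewed as an $R$-module through the equality of rings $R^{(e)}=R$. Thus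
\[
r'(r\otimes m)=r'r\otimes m,\qquad r\otimes sm=rs^q\otimes m .
\]
The functor $F^e$ is right exact, commutes with direct limits and with localization, sends $R$ to $R$, and raises the entries of a matrix to the $q$-th power. In particular $F^e(M/IM)=F^e(M)/I^{[q]}F^e(M)$.

\begin{definition}\label{def:se}
Let $(A,\mathfrak m,k)$ be a local ring, $E=E_A$ the injective hull of $k$, and $u$ a generator of the socle $0:_E\mathfrak m\cong k$. Let $K_e(A)$ be the submodule of $F^e(E)$ generated by $1\otimes u$, that is, the image of $F^e(k)\to F^e(E)$, and let $I_e(A)=\operatorname{Ann}_A(1\otimes u)$. For $a\in\mathfrak m$ we have $a^q(1\otimes u)=1\otimes au=0$, so $\mathfrak m^{[q]}\subseteq I_e(A)$ and $K_e(A)\cong A/I_e(A)$ has finite length. Put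
\[
\lambda_e(A)=\ell_A\big(K_e(A)\big),\qquad s_e(A)=\frac{\lambda_e(A)}{q^{\dim A}} .
\]
The number $s_e(A)$ is the \emph{$e$-th normalized Frobenius splitting number} of $A$.
\end{definition}

The first cases show what $s_e$ measures. For $e=0$ we have $K_0(A)=k$ and $s_0(A)=1$. For a regular local ring $s_e=1$ (Example~\ref{ex:regular}). At the other end, $s_e(A)>0$ exactly when $A\to A^{(e)}$ is pure, and $s_e(A)=0$ when $A$ is not reduced and $e\ge1$ (Lemma~\ref{lem:cert}). The name comes from the case where $A$ is reduced and F-finite, meaning that $A^{1/p}$ is a finitely generated $A$-module. Write $A^{1/q}\cong A^{\oplus a_e}\oplus M_e$ with $M_e$ having no free direct summand; then $s_e(A)=a_e/q^{\dim A+\log_p[k:k^p]}$. We recall this formula for orientation and do not use it.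

For an arbitrary ring $R$ we obtain a function $P\mapsto s_e(R_P)$ on $\operatorname{Spec}R$. It is \emph{lower semicontinuous} if $\{P: s_e(R_P)>c\}$ is Zariski open for every real $c$. The F-finite picture suggests that this should hold. A free summand of rank $a$ of $R_P^{1/q}$ is given by maps $R_P^{a}\to R_P^{1/q}\to R_P^{a}$ with composite the identity; as $R^{1/q}$ is finitely generated, the maps and the relation are defined over some $R_f$ with $f\notin P$, so $a_e(R_Q)\ge a$ for $Q\in D(f)$. Two things are left unexplained by this argument. The exponent in the denominator depends on the prime, and one expects a hypothesis on dimensions to control it. More seriously, without F-finiteness there is no finitely generated module to spread out: the definition of $s_e(R_P)$ uses $E_{R_P}$, and there is no evident relation between these modules for different $P$.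

The functions $s_e$ are known to be lower semicontinuous under mild conditions. The following conjecture is posed in the paper of Enescu and Yao \cite{EY}: \emph{for every excellent, locally equidimensional ring $R$ of characteristic $p$ and every $e\ge0$, the function $P\mapsto s_e(R_P)$ on $\operatorname{Spec}R$ is lower semicontinuous.} We prove it.

To state the result we recall some terms. A Noetherian algebra $B$ over a field $K$ is \emph{geometrically regular} if $B\otimes_KK'$ is regular for every finite extension $K'/K$. A homomorphism $A\to B$ is \emph{regular} if it is flat and each fiber $B\otimes_A\kappa(\mathfrak p)$ is geometrically regular over $\kappa(\mathfrak p)$. A local ring $A$ is a \emph{G-ring} if $A\to\hat A$ is regular; the fibers of this map are the \emph{formal fibers} of $A$. A ring $R$ is \emph{quasi-excellent} if all its local rings are G-rings and every $R$-algebra of finite type has open regular locus, and \emph{excellent} if it is also universally catenary.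

\begin{theorem}\label{thm:main}
Let $R$ be a Noetherian ring of characteristic $p$ such that
\begin{itemize}
\item[(G)] all local rings $R_P$ are G-rings, and
\item[(J)] for every prime $P$ there is $f\notin P$ with $(R/P)_f$ regular.
\end{itemize}
Let $e\ge0$ and $q=p^e$. Then:
\begin{itemize}
\item[(1)] For primes $P\subseteq Q$ one has $s_e(R_Q)\le q^{-\delta}s_e(R_P)$, where $\delta=\operatorname{ht}Q-\operatorname{ht}P-\operatorname{ht}(Q/P)\ge0$.
\item[(2)] For every prime $P$ there is $f\notin P$ with $s_e(R_Q)=s_e(R_P)$ for all $Q\in V(P)\cap D(f)$.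
\item[(3)] The function $P\mapsto s_e(R_P)$ is lower semicontinuous, takes finitely many values, and has constructible level sets.
\end{itemize}
\end{theorem}

Every quasi-excellent ring satisfies (G) by definition, and it satisfies (J) because the regular locus of the domain $R/P$ is open and contains the generic point. So the conjecture holds for every excellent ring, locally equidimensional or not. Equidimensionality drops out for two reasons: the defect $\delta$ in (1) has the favorable sign, and on a dense open subset of $V(P)$ it vanishes (Proposition~\ref{prop:spread}).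

Part (1) concerns one pair of primes, so one may complete $R_Q$ and write it as a quotient of a power series ring, where $\lambda_e$ has an explicit formula (Sections~\ref{sec:fedder} and~\ref{sec:gener}). Part (2) concerns all $Q$ in an open subset of $V(P)$ at once, and completion is not available. Section~\ref{sec:idea} shows the method on a surface; Sections~\ref{sec:duality}--\ref{sec:spread} carry it out. Part (3) follows from (1) and (2) by a topological criterion (Section~\ref{sec:proof}).

\section{Injective hulls and flat base change}\label{sec:hull}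

Let $(A,\mathfrak m,k)$ be local and $E=E_A$. We use the following facts from Matlis duality.
\begin{itemize}
\item[(E1)] Every element of $E$ is killed by a power of $\mathfrak m$, and every nonzero submodule of $E$ contains $u$.
\item[(E2)] If $A/J$ has finite length, then $0:_EJ=\operatorname{Hom}_A(A/J,E)$ has length $\ell(A/J)$.
\item[(E3)] If $A$ is complete, then $\operatorname{Ann}_A(0:_EJ)=J$ for every ideal $J$, and $N=0:_E\operatorname{Ann}_A(N)$ for every submodule $N\subseteq E$. In general $\operatorname{End}_A(E)=\hat A$.
\item[(E4)] If $I\subseteq\mathfrak m$, then $E_{A/I}=0:_EI$.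
\item[(E5)] If $A$ is regular with regular system of parameters $x_1,\dots,x_n$, then $E\cong\varinjlim_tA/(x_1^t,\dots,x_n^t)$, the transition maps being multiplication by $x_1\cdots x_n$, and $\ell\big(A/(x_1^t,\dots,x_n^t)\big)=t^n$.
\end{itemize}
Injective hulls will appear in several disguises, and we recognize them by counting.

\begin{lemma}\label{lem:recog}
Let $M$ be an $A$-module in which every element is killed by a power of $\mathfrak m$, and suppose $\ell(0:_M\mathfrak m^j)=\ell(A/\mathfrak m^j)$ for all $j\ge1$. Then $M\cong E$.
\end{lemma}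

\begin{proof}
The socle of $M$ is isomorphic to $k$ (take $j=1$), and every nonzero submodule of $M$ meets it. An isomorphism of the socle onto $Au$ extends to a map $M\to E$ whose kernel misses the socle, hence is zero. Then $0:_M\mathfrak m^j\subseteq 0:_E\mathfrak m^j$ have the same length by (E2), so they are equal. Take the union over $j$.
\end{proof}

The next lemma turns $\lambda_e(A)$ from a statement about an annihilator into a statement about the existence of maps. Each $A$-linear map $F^e(E)\to E$ certifies a lower bound for $\lambda_e(A)$, and enough maps certify the exact value. Note that $A$-linear maps $\varphi:F^e(M)\to N$ correspond to additive maps $\psi:M\to N$ with $\psi(sm)=s^q\psi(m)$, through $\varphi(r\otimes m)=r\psi(m)$.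

\begin{lemma}\label{lem:cert}
\begin{itemize}
\item[(a)] The elements $\varphi(1\otimes u)$, for $\varphi\in\operatorname{Hom}_A(K_e(A),E)$, form the submodule $0:_EI_e(A)$, which has length $\lambda_e(A)$. In particular, if $\theta_1,\dots,\theta_s\in\operatorname{Hom}_A(F^e(E),E)$, then $\ell\big(\sum_iA\,\theta_i(1\otimes u)\big)\le\lambda_e(A)$.
\item[(b)] $s_e(A)>0$ if and only if $A\to A^{(e)}$ is pure, that is, $M\to F^e(M)$, $z\mapsto1\otimes z$, is injective for every $A$-module $M$. If $A$ is not reduced and $e\ge1$, then $s_e(A)=0$.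
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $K_e(A)\cong A/I_e(A)$ with $1\otimes u$ corresponding to $1$, evaluation identifies $\operatorname{Hom}_A(K_e(A),E)$ with $0:_EI_e(A)$. Apply (E2).

(b) We have $s_e(A)>0$ if and only if $1\otimes u\ne0$, and purity implies this. Conversely let $0\ne z\in M$ with $1\otimes z=0$. The map $Az\to Az/\mathfrak mz\cong Au$ extends to $\alpha:M\to E$ with $\alpha(z)=u$, and applying $F^e(\alpha)$ gives $1\otimes u=0$. If $A$ is not reduced, there is $z\ne0$ in $M=A$ with $z^p=0$, and $1\otimes z=z^q=0$ in $F^e(A)=A$.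
\end{proof}

\begin{lemma}\label{lem:flat}
Let $(A,\mathfrak m)\to(B,\mathfrak n)$ be a flat local homomorphism with $\mathfrak mB=\mathfrak n$. Then $E_B\cong B\otimes_AE_A$, $I_e(B)=I_e(A)B$, $\lambda_e(B)=\lambda_e(A)$, $\dim B=\dim A$ and $s_e(B)=s_e(A)$.
\end{lemma}

\begin{proof}
By flatness and $B\otimes_AA/\mathfrak m=B/\mathfrak n$ we have $\ell_B(B\otimes_AL)=\ell_A(L)$ for $L$ of finite length. Let $M=B\otimes_AE_A$. Since $\mathfrak n^j=\mathfrak m^jB$, flatness gives $0:_M\mathfrak n^j=B\otimes_A(0:_{E_A}\mathfrak m^j)$, of length $\ell_A(A/\mathfrak m^j)=\ell_B(B/\mathfrak n^j)$, and $M$ is the union of these submodules. So $M\cong E_B$ by Lemma~\ref{lem:recog}, with socle generated by $1\otimes u$. The map $A\to B\to B^{(e)}$ equals $A\to A^{(e)}\to B^{(e)}$, so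
\[
F_B^e(E_B)=B^{(e)}\otimes_AE_A=B\otimes_AF_A^e(E_A).
\]
Tensoring $A/I_e(A)\hookrightarrow F^e_A(E_A)$ with the flat algebra $B$ gives $I_e(B)=I_e(A)B$, hence $\lambda_e(B)=\lambda_e(A)$. Finally $\dim B=\dim A+\dim B/\mathfrak mB=\dim A$.
\end{proof}

The lemma allows the residue field to grow. It applies to completions, to henselizations, and to the local maps $R_Q\to R'_{Q'}$ induced by an \'etale map $R\to R'$, since these are flat with $QR'_{Q'}=Q'R'_{Q'}$.

\section{A Fedder-type formula}\label{sec:fedder}

Frobenius is flat on a regular ring, so there $F^e$ is exact. For a quotient of a regular local ring this allows us to compute $\lambda_e$ with ideals.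

\begin{proposition}\label{prop:fedder}
Let $(S,\mathfrak m)$ be a regular local ring of dimension $n$, $I\subseteq\mathfrak m$ an ideal, $A=S/I$ and $H=(I^{[q]}:_SI)$. Then $I_e(A)=(\mathfrak m^{[q]}:_SH)/I$ and
\[
\lambda_e(A)=\ell_S\big((H+\mathfrak m^{[q]})/\mathfrak m^{[q]}\big)=q^n-\ell_S\big(S/(H+\mathfrak m^{[q]})\big).
\]
\end{proposition}

\begin{proof}
We first reduce to the case where $S$ is complete, in order to use (E3). Colons of ideals commute with the flat base change $S\to\hat S$, so $(I\hat S)^{[q]}:I\hat S=H\hat S$ and $(\mathfrak m\hat S)^{[q]}:H\hat S=(\mathfrak m^{[q]}:H)\hat S$. By Lemma~\ref{lem:flat}, $I_e(\hat A)=I_e(A)\hat A$. Two ideals of $A$ with the same extension to $\hat A$ are equal by faithful flatness, and the lengths in the statement do not change under completion.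

Let $S$ be complete and $E=E_S$. By (E5), $F_S^e(E)$ is the direct limit of the modules $S/(x_1^{qt},\dots,x_n^{qt})$ under multiplication by $(x_1\cdots x_n)^q$. This is a cofinal subsystem of the system in (E5), so $F^e_S(E)\cong E$; we fix this identification. Applying the exact functor $F^e_S$ to $S/\mathfrak m\cong Su\subseteq E$ shows that $u'=1\otimes u\in E$ has annihilator $\mathfrak m^{[q]}$. If $I=(f_1,\dots,f_m)$, then $E_A=0:_EI$ is the kernel of $(f_1,\dots,f_m):E\to E^m$, so $N:=F^e_S(E_A)$ is the kernel of $(f_1^q,\dots,f_m^q)$, that is, $N=0:_EI^{[q]}$. As $S\to A$ is surjective,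
\[
F_A^e(E_A)=A^{(e)}\otimes_SE_A=A\otimes_SF_S^e(E_A)=N/IN,
\]
and $1\otimes u$ is the class of $u'$. By (E3), $\operatorname{Ann}N=I^{[q]}$, so $\operatorname{Ann}(IN)=(I^{[q]}:I)=H$, and by (E3) again $IN=0:_EH$. For $s\in S$ the following are therefore equivalent: $s$ kills $1\otimes u$ in $F^e_A(E_A)$; $su'\in 0:_EH$; $sH\subseteq\operatorname{Ann}(u')=\mathfrak m^{[q]}$. This is the first formula.

Let $B=S/\mathfrak m^{[q]}$, of length $q^n$, and let $\mathfrak b$ be the image of $H$ in $B$. The submodule $Su'\cong B$ of $0:_E\mathfrak m^{[q]}=E_B$ has full length by (E2), so $B\cong E_B$ and $\ell(0:_B\mathfrak b)=\ell(B/\mathfrak b)$. Hence $\lambda_e(A)=\ell\big(B/(0:_B\mathfrak b)\big)=\ell(B)-\ell(B/\mathfrak b)=\ell(\mathfrak b)$.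
\end{proof}

\begin{example}\label{ex:regular}
For $I=0$ we get $H=S$ and $\lambda_e(S)=q^n$, so $s_e(S)=1$. For a hypersurface $I=(f)$, $f\neq0$, we get $H=(f^{q-1})$, since $S$ is a domain.
\end{example}

\begin{example}[a plane and a line]\label{ex:planeline}
Let $R=k[x,y,z]/I$ with $I=(xy,xz)$, let $Q=(x,y,z)$ and $P=(y,z)$. Here $I^{[q]}=x^q(y^q,z^q)$, so
\[
H=x^{q-1}\big((y^{q-1},z^q)\cap(y^q,z^{q-1})\big)=x^{q-1}(y^q,\,z^q,\,y^{q-1}z^{q-1}).
\]
Modulo $Q^{[q]}$ only $(xyz)^{q-1}$ survives, so $\lambda_e(R_Q)=1$ and $s_e(R_Q)=q^{-2}$. At every other prime $R$ is regular and $s_e=1$. For the pair $P\subseteq Q$ we have $\delta=2-0-1=1$, and part (1) of the theorem gives the bound $s_e(R_Q)\le q^{-1}$: the failure of equidimensionality forces a drop at $Q$, which is the direction that lower semicontinuity allows.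
\end{example}

\begin{example}[a pinch point]\label{ex:umbrella}
Let $p$ be odd, $e\ge1$, $S=k[x,y,z]$, $f=x^2-y^2z$, $R=S/(f)$ and $P=(x,y)$. The partial derivatives $2x$, $-2yz$, $-y^2$ vanish only on $V(P)$, so $s_e=1$ off $V(P)$. The terms of $f^{q-1}$ are multiples of $x^{2a}y^{2b}z^b$ with $a+b=q-1$, and such a monomial lies outside $(x^q,y^q)$ only if $a=b=(q-1)/2$. Since $\binom{q-1}{i}\equiv(-1)^i\pmod p$,
\begin{equation}\label{eq:umb}
f^{q-1}\equiv\pm\,(xy)^{q-1}z^{(q-1)/2}\pmod{(x^q,y^q)} .
\end{equation}
At $P$ the element $z$ is a unit, so $\lambda_e(R_P)=1$ and $s_e(R_P)=q^{-1}$. The other primes of $V(P)$ are $Q=(x,y,g)$ with $g\in k[z]$ irreducible. In $S_Q/(x^q,y^q,g^q)$ the element $(xy)^{q-1}$ generates a copy of $k[z]_{(g)}/(g^q)$, of length $q$. If $(g)\ne(z)$, then $\lambda_e(R_Q)=q$ and $s_e(R_Q)=q/q^2=s_e(R_P)$. If $g=z$, then $\lambda_e(R_Q)=q-(q-1)/2$ and $s_e(R_Q)=(q+1)/(2q^2)<q^{-1}$. So $s_e$ is constant on $V(P)\cap D(z)$ and drops at the origin.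
\end{example}

\section{Generization}\label{sec:gener}

By Proposition~\ref{prop:fedder}, part (1) asks us to compare the length of $N/\mathfrak m^{[q]}N$ with that of $N_P/P^{[q]}N_P$ for $N=S/H$. We interpret the first as a minimal number of generators, which cannot increase under localization. The subring $S^q$ of $q$-th powers would be the natural base, but $S$ need not be finite over it. In a power series ring there is a substitute: the ring $T$ below contains $S^q$, and $S$ is finite and free over it whatever the field $k$.

\begin{lemma}\label{lem:mu}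
Let $S=k[[x_1,\dots,x_n]]$ with maximal ideal $\mathfrak m$, let $P$ be a prime of $S$ and $N$ a finitely generated $S$-module. Then
\[
\ell_S(N/\mathfrak m^{[q]}N)\ge q^{\dim S/P}\,\ell_{S_P}(N_P/P^{[q]}N_P).
\]
\end{lemma}

\begin{proof}
Let $T=k[[x_1^q,\dots,x_n^q]]$. Then $S$ is $T$-free of rank $q^n$, and $f^q\in T$ for all $f\in S$. Let $J\subseteq T$ be the ideal generated by all $f^q$ with $f\in P$, so that $JS=P^{[q]}$, and let $\mathfrak t=P\cap T$. Then $J\subseteq\mathfrak t$, and $a^q\in J$ for $a\in\mathfrak t$, so $\mathfrak t=\sqrt J$ and $C=T_{\mathfrak t}/JT_{\mathfrak t}$ is Artinian local. If $s\in S\setminus P$, then $s^q\in T\setminus\mathfrak t$; hence $S\otimes_TT_{\mathfrak t}=S_P$. Put $r=[\kappa(P):\kappa(\mathfrak t)]$, which is finite; an $S_P/P^{[q]}S_P$-module of $S_P$-length $m$ has $C$-length $rm$. The ring $S_P/P^{[q]}S_P=S\otimes_TC$ is $C$-free of rank $q^n$ and has $S_P$-length $q^{\operatorname{ht}P}$ by (E5). Thus $rq^{\operatorname{ht}P}=q^n\ell(C)$, that is, $r/\ell(C)=q^{n-\operatorname{ht}P}=q^{\dim S/P}$.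

Let $\bar N=N/P^{[q]}N$, a finitely generated $T/J$-module, and let $\mu$ denote the minimal number of generators. The maximal ideal of $T$ extends to $\mathfrak m^{[q]}\supseteq P^{[q]}$, and $S$ and $T$ both have residue field $k$, so $\mu_T(\bar N)=\dim_kN/\mathfrak m^{[q]}N=\ell_S(N/\mathfrak m^{[q]}N)$. A $C$-module with $\mu$ generators has length at most $\mu\,\ell(C)$. Therefore
\[
\ell_S(N/\mathfrak m^{[q]}N)=\mu_T(\bar N)\ge\mu_C(\bar N_{\mathfrak t})\ge\frac{\ell_C(\bar N_{\mathfrak t})}{\ell(C)}=\frac{r}{\ell(C)}\,\ell_{S_P}(N_P/P^{[q]}N_P).\qedhere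
\]
\end{proof}

\begin{proposition}\label{prop:gener}
Let $A$ be a local G-ring, $\mathfrak p$ a prime of $A$, and $\delta=\dim A-\dim A_{\mathfrak p}-\dim A/\mathfrak p$. Then $s_e(A)\le q^{-\delta}s_e(A_{\mathfrak p})$.
\end{proposition}

\begin{proof}
Completion preserves $s_e(A)$; the point is to find a prime of $\hat A$ that preserves $s_e(A_{\mathfrak p})$ as well. Choose $\mathfrak P$ minimal over $\mathfrak p\hat A$ with $\dim\hat A/\mathfrak P=\dim\hat A/\mathfrak p\hat A=\dim A/\mathfrak p$. By going-down for the flat map $A\to\hat A$, there is a prime inside $\mathfrak P$ lying over $\mathfrak p$; it contains $\mathfrak p\hat A$, so it equals $\mathfrak P$, and $\mathfrak P\cap A=\mathfrak p$. The ring $\hat A_{\mathfrak P}/\mathfrak p\hat A_{\mathfrak P}$ is a zero-dimensional local ring of the formal fiber over $\mathfrak p$. As $A$ is a G-ring it is regular, hence a field. So Lemma~\ref{lem:flat} applies to $A_{\mathfrak p}\to\hat A_{\mathfrak P}$ and to $A\to\hat A$, and replacing $(A,\mathfrak p)$ by $(\hat A,\mathfrak P)$ changes none of the numbers in the statement.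

By Cohen's structure theorem we may now assume $A=S/I$ with $S=k[[x_1,\dots,x_n]]$ and $\mathfrak p=P/I$. Let $H=(I^{[q]}:I)$; then $H_P=(I_P^{[q]}:I_P)$. Apply Proposition~\ref{prop:fedder} to $S$ and to $S_P$, and Lemma~\ref{lem:mu} to $N=S/H$. With $n=\dim S/P+\operatorname{ht}P$ this gives
\begin{align*}
\lambda_e(A)&=q^n-\ell\big(S/(H+\mathfrak m^{[q]})\big)\\
&\le q^{\dim S/P}\Big(q^{\operatorname{ht}P}-\ell\big(S_P/(H+P^{[q]})S_P\big)\Big)=q^{\dim A/\mathfrak p}\,\lambda_e(A_{\mathfrak p}).
\end{align*}
Divide by $q^{\dim A}$.
\end{proof}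

\section{The idea of local constancy}\label{sec:idea}

After Proposition~\ref{prop:gener}, part (2) needs only the lower bound $s_e(R_Q)\ge s_e(R_P)$ for $Q$ in a dense open subset of $V(P)$. By Lemma~\ref{lem:cert}(a), a lower bound at $Q$ comes from maps $F^e(E_{R_Q})\to E_{R_Q}$. We want to produce these maps, for all $Q$ at once, from the maps that compute $\lambda_e(R_P)$.

Return to Example~\ref{ex:umbrella}. Let $Q=(x,y,g)$, and write $[s/(xyg)^t]$ for the class of $s$ at stage $t$ of the direct limit (E5) for $S_Q$. The map $\eta=[s/(xyg)^t]\mapsto\eta^q=[s^q/(xyg)^{qt}]$ is additive and satisfies $(r\eta)^q=r^q\eta^q$. If $f\eta=0$, then $f\cdot f^{q-1}\eta^q=(f\eta)^q=0$. So $\eta\mapsto f^{q-1}\eta^q$ maps $E_{R_Q}=0:_{E_{S_Q}}f$ to itself and defines $\theta_Q:F^e(E_{R_Q})\to E_{R_Q}$. By \eqref{eq:umb}, on the socle generator $u_Q=[1/(xyg)]$,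
\[
\theta_Q(1\otimes u_Q)=\Big[\frac{f^{q-1}}{(xyg)^q}\Big]=\pm\,z^{(q-1)/2}\Big[\frac{(xy)^{q-1}}{(xyg)^q}\Big].
\]
The last class has annihilator $(x,y,g^q)$, so for $(g)\neq(z)$ this one map certifies $\lambda_e(R_Q)\ge q$.

The computation hardly depends on $g$. Let $\mathcal E$ be the submodule killed by $f$ in $\varinjlim_tS/(x^t,y^t)$, let $u=[1/(xy)]$ and $\Lambda=R/P=k[z]$. The same formula defines one map $\theta:F^e(\mathcal E)\to\mathcal E$, and $\theta(1\otimes u)=\pm z^{(q-1)/2}u$ generates $V=z^{(q-1)/2}\Lambda u$, free of rank $1=\lambda_e(R_P)$. The submodule generated by $\theta_Q(1\otimes u_Q)$ is the image of $V$ in $(\Lambda/g^q\Lambda)u$. It has the full length $q$ of $V/g^qV$ unless $g$ is a zero divisor on $\Lambda u/V=\Lambda/(z^{(q-1)/2})$. Inverting $z$ is the price of making this quotient free.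

The general proof follows this pattern, and needs three things.
\begin{itemize}
\item[(i)] One $R$-module $\mathcal E$, built from projective $\Lambda$-modules, with $\mathcal E_P=E_{R_P}$ and with $E_{R_Q}=\varinjlim_t\mathcal E_Q/(y_1^t,\dots,y_d^t)\mathcal E_Q$ when $y_1,\dots,y_d$ is a regular system of parameters of $\Lambda_Q$. In the example $\mathcal E$ came from the regular ring $S$. In general no such $S$ is given, and $\mathcal E$ is the local cohomology $H^0_P(D)$ of a complex $D$ that is dualizing at $P$.
\item[(ii)] Maps $\theta_i:F^e(\mathcal E)\to\mathcal E$ defined over $R$. Neither module is finitely generated, so a map defined over $R_P$ has no reason to have a common denominator. We show that enough maps are induced by morphisms between complexes with finitely generated cohomology, for which denominators can be cleared (Lemma~\ref{lem:dual}).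
\item[(iii)] The complex $D$ itself. We construct it over the henselization of $R_P$ (Proposition~\ref{prop:dc}), and it then descends to an \'etale neighborhood of $P$, which is enough by Lemma~\ref{lem:flat}.
\end{itemize}

\section{Dualizing complexes and local cohomology}\label{sec:duality}

\subsection*{Conventions} Complexes are cohomological, $D(R)$ is the derived category of $R$-modules, and $D^b_{\mathrm{coh}}$, $D^-_{\mathrm{coh}}$, $D^+_{\mathrm{coh}}$ are the subcategories of complexes with finitely generated cohomology that is bounded, bounded above, bounded below. We write $\operatorname{Ext}^i_R(X,D)=H^iR\!\operatorname{Hom}_R(X,D)=\operatorname{Hom}_{D(R)}(X,D[i])$. A complex whose only cohomology is $M$, in degree $i$, is isomorphic to $M[-i]$.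
\begin{itemize}
\item[(D1)] Let $X\in D^-_{\mathrm{coh}}(R)$ and $D\in D^b_{\mathrm{coh}}(R)$. Represent $X$ by a bounded above complex $G$ of finite free modules and $D$ by a bounded complex of finitely generated modules. Then $R\!\operatorname{Hom}_R(X,D)=\operatorname{Hom}_R(G,D)$ is bounded below, and each term is a finite direct sum of terms of $D$. So it lies in $D^+_{\mathrm{coh}}(R)$, and its formation commutes with flat base change.
\item[(D2)] Let $R\to\Lambda$ be a homomorphism and $D\to\mathcal J$ a bounded below injective resolution over $R$. Then $R\!\operatorname{Hom}_R(\Lambda,D)=\operatorname{Hom}_R(\Lambda,\mathcal J)$ is a complex of injective $\Lambda$-modules, and $R\!\operatorname{Hom}_R(Y,D)=R\!\operatorname{Hom}_\Lambda(Y,R\!\operatorname{Hom}_R(\Lambda,D))$ for $Y\in D(\Lambda)$.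
\end{itemize}

For a sequence $x=x_1,\dots,x_r$ put $x^t=(x_1^t,\dots,x_r^t)$, and let $H_i(x^t;L)$ denote Koszul homology. Let $C_t=C_t(x)$ be the tensor product of the complexes $R\xrightarrow{x_i^t}R$ placed in degrees $0,1$. For $t\le t'$ let $C_t\to C_{t'}$ be the tensor product of the maps that are the identity in degree $0$ and multiplication by $x_i^{t'-t}$ in degree $1$. The direct limit is the \v Cech complex $\check C(x)=\bigotimes_i(R\to R_{x_i})$, a bounded complex of flat modules. If $I=(x)$, we put $R\Gamma_I(X)=\check C(x)\otimes_RX$ for every complex $X$, and $H^i_I(X)=H^i_x(X)$ is its cohomology.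
\begin{itemize}
\item[(L1)] $H^i_I(X)=\varinjlim_tH^i(C_t\otimes X)$. For a module $L$, in top degree, $H^r_x(L)=\varinjlim_tL/x^tL$ under multiplication by $x_1\cdots x_r$.
\item[(L2)] If $D\to\mathcal J$ is a bounded below injective resolution, then $R\Gamma_I(D)\cong\bigcup_j\operatorname{Hom}_R(R/I^j,\mathcal J)$, and this is again a complex of injective modules. Hence $H^i_I(D)=\varinjlim_j\operatorname{Ext}^i_R(R/I^j,D)$ and $R\!\operatorname{Hom}_R(R/I^j,D)=R\!\operatorname{Hom}_R(R/I^j,R\Gamma_ID)$.
\item[(L3)] $\check C(x,y)=\check C(x)\otimes\check C(y)$, and $F^e(\check C(x))=\check C(x_1^q,\dots,x_r^q)=\check C(x)$ because $R_{a^q}=R_a$.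
\end{itemize}

\begin{definition}\label{def:dual}
Let $(A,\mathfrak m,k)$ be local. We call $D\in D^b_{\mathrm{coh}}(A)$ \emph{dualizing in degree $d$} if $R\!\operatorname{Hom}_A(k,D)\cong k[-d]$.
\end{definition}

We use no other property of dualizing complexes. The basic example is $D=A$ for $A$ regular of dimension $d$: the Koszul resolution of $k$ gives $\operatorname{Ext}^i_A(k,A)=0$ for $i\ne d$ and $\operatorname{Ext}^d_A(k,A)\cong k$.

\begin{lemma}\label{lem:hull}
If $D$ is dualizing in degree $d$, then $H^i_{\mathfrak m}(D)=0$ for $i\ne d$ and $H^d_{\mathfrak m}(D)\cong E_A$.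
\end{lemma}

\begin{proof}
By induction on the length, using the long exact sequence, every module $L$ of finite length has $\operatorname{Ext}^i(L,D)=0$ for $i\ne d$ and $\ell(\operatorname{Ext}^d(L,D))=\ell(L)$. By (L2), $R\Gamma_{\mathfrak m}D\cong M[-d]$ with $M=\varinjlim_j\operatorname{Ext}^d(A/\mathfrak m^j,D)$, and $0:_M\mathfrak m^j=\operatorname{Hom}(A/\mathfrak m^j,M)=\operatorname{Ext}^d(A/\mathfrak m^j,D)$ has length $\ell(A/\mathfrak m^j)$. Apply Lemma~\ref{lem:recog}.
\end{proof}

Let $D$ be dualizing in degree $0$ and $X\in D^-_{\mathrm{coh}}(A)$. A morphism $\theta:X\to D$ induces $H^0_{\mathfrak m}(\theta):H^0_{\mathfrak m}(X)\to E$. Not every map $H^0_{\mathfrak m}(X)\to E$ arises this way: for $X=D$ the target is $\operatorname{End}(E)=\hat A$, while $\operatorname{Hom}_{D(A)}(D,D)$ is finitely generated over $A$, so surjectivity would force $A=\hat A$ by Nakayama's lemma. But we only need the value on one element, which is killed by a power of $\mathfrak m$, and such a value can always be realized. The proof rests on a property of Koszul homology. Call an inverse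 system $\{G_t\}_{t\ge1}$ of modules \emph{pro-zero} if for each $t$ the map $G_{t'}\to G_t$ is zero for $t'\gg t$. If $G'_t\to G_t\to G''_t$ are exact sequences compatible with the transition maps and $\{G'_t\}$, $\{G''_t\}$ are pro-zero, then so is $\{G_t\}$: choose $t'$ with $G'_{t'}\to G'_t$ zero and $t''$ with $G''_{t''}\to G''_{t'}$ zero; an element of $G_{t''}$ maps to an element of $G_{t'}$ that comes from $G'_{t'}$, and so dies in $G_t$.

Let $C_t^*=\operatorname{Hom}_A(C_t,A)$. It is free in degrees $-r,\dots,0$, with $H^{-i}(C_t^*\otimes L)=H_i(x^t;L)$, and the dual maps $C_{t'}^*\to C_t^*$ make these modules an inverse system.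

\begin{lemma}\label{lem:prozero}
For a finitely generated module $L$ and $i>0$, the system $\{H_i(x^t;L)\}_t$ is pro-zero.
\end{lemma}

\begin{proof}
We use induction on $r$; for $r=0$ the modules are zero. Let $x'=x_1,\dots,x_{r-1}$. There are exact sequences, compatible in $t$,
\[
0\to H_0\big(x_r^t;H_i(x'^t;L)\big)\to H_i(x^t;L)\to H_1\big(x_r^t;H_{i-1}(x'^t;L)\big)\to0 .
\]
The left system is a quotient of $\{H_i(x'^t;L)\}$, hence pro-zero by induction. The right term is the submodule of $H_{i-1}(x'^t;L)$ killed by $x_r^t$, and its transition map is that of $\{H_{i-1}(x'^t;L)\}$ followed by multiplication by $x_r^{t'-t}$. For $i\ge2$ it is pro-zero by induction. For $i=1$, an element of $L/x'^{t'}L$ killed by $x_r^{t'}$ projects into the $x_r$-power torsion of $L/x'^tL$. This torsion is finitely generated, so it is killed by some $x_r^s$, and the transition map is zero for $t'\ge t+s$.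
\end{proof}

\begin{lemma}\label{lem:dual}
Let $(A,\mathfrak m,k)$ be local, $D$ dualizing in degree $0$, and $E=H^0_{\mathfrak m}(D)$. Let $X\in D^-_{\mathrm{coh}}(A)$, $v\in H^0_{\mathfrak m}(X)$ and $\varphi\in\operatorname{Hom}_A(Av,E)$. Then there is $\theta\in\operatorname{Hom}_{D(A)}(X,D)$ with $H^0_{\mathfrak m}(\theta)(v)=\varphi(v)$.
\end{lemma}

\begin{proof}
Let $x=x_1,\dots,x_r$ generate $\mathfrak m$. Projection onto degree $0$ gives chain maps $C_t\to A$ compatible with the transition maps, in the limit $\check C(x)\to A$, and dually $A\to C_t^*$. Put $M=R\!\operatorname{Hom}_A(X,D)$, which is in $D^+_{\mathrm{coh}}(A)$ by (D1), and $M^i=H^i(M)$.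

\emph{Duality at a finite stage.} Let $Y=C_t\otimes X$. As $C_t$ is a bounded complex of finite free modules, $C_t^*\otimes M=R\!\operatorname{Hom}(Y,D)$. Multiplication by $x_i^t$ is null-homotopic on $C_t$, so $Y_{x_i}$ is acyclic for each $i$. The kernel of $\check C(x)\to A$ has terms that are sums of rings $A_a$, with $a$ a nonempty product of distinct $x_i$. So the cone of $R\Gamma_{\mathfrak m}D\to D$ has a finite filtration whose quotients are shifts of complexes $D_a$, and $R\!\operatorname{Hom}_A(Y,D_a)=R\!\operatorname{Hom}_{A_a}(Y_a,D_a)=0$. Hence $R\!\operatorname{Hom}(Y,D)=R\!\operatorname{Hom}(Y,R\Gamma_{\mathfrak m}D)=R\!\operatorname{Hom}(Y,E)$ by Lemma~\ref{lem:hull}. Since $E$ is injective,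
\begin{equation}\label{eq:star}
H^0(C_t^*\otimes M)=\operatorname{Hom}_A\big(H^0(C_t\otimes X),E\big),
\end{equation}
compatibly with the transition maps. Let $\theta\in H^0(M)=\operatorname{Hom}_{D(A)}(X,D)$. Its image in $H^0(C_t^*\otimes M)=\operatorname{Hom}_{D(A)}(C_t\otimes X,D)$ is the composite $C_t\otimes X\to X\to D$. Since $C_t\to A$ factors through $\check C(x)$, this equals $C_t\otimes X\to R\Gamma_{\mathfrak m}X\to R\Gamma_{\mathfrak m}D\to D$, with $R\Gamma_{\mathfrak m}\theta$ in the middle. So under \eqref{eq:star} the image of $\theta$ is the composite of $H^0(C_t\otimes X)\to H^0_{\mathfrak m}(X)$ and $H^0_{\mathfrak m}(\theta)$.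

\emph{Claim: for each $t$ and $t'\gg t$, the image of $H^0(C_{t'}^*\otimes M)\to H^0(C_t^*\otimes M)$ lies in the image of $H^0(M)$.} We first show by descending induction that $\{H^0(C_t^*\otimes\tau_{\ge i}M)\}_t$ is pro-zero for $i\ge1$. For $i\ge r+1$ these modules vanish, because $C_t^*\otimes\tau_{\ge i}M$ has cohomology only in degrees $\ge i-r$. For $1\le i\le r$ the triangle $M^i[-i]\to\tau_{\ge i}M\to\tau_{\ge i+1}M$ gives exact sequences
\[
H_i(x^t;M^i)=H^0(C_t^*\otimes M^i[-i])\to H^0(C_t^*\otimes\tau_{\ge i}M)\to H^0(C_t^*\otimes\tau_{\ge i+1}M),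
\]
whose outer systems are pro-zero by Lemma~\ref{lem:prozero} and induction. Now use the triangle $\tau_{\le0}M\to M\to\tau_{\ge1}M$. For $t'\gg t$ the image in the claim maps to zero in $H^0(C_t^*\otimes\tau_{\ge1}M)$, so it comes from $H^0(C_t^*\otimes\tau_{\le0}M)$. Both factors have no cohomology above degree $0$, so this module is $M^0/x^tM^0$, and $H^0(M)=M^0$ maps onto it. This proves the claim.

\emph{Conclusion.} Extend $\varphi$ to $\tilde\varphi:H^0_{\mathfrak m}(X)\to E$. Composing with $H^0(C_t\otimes X)\to H^0_{\mathfrak m}(X)$ gives, by \eqref{eq:star}, a compatible family $\psi_t\in H^0(C_t^*\otimes M)$. By (L1) there are $t$ and $v_t\in H^0(C_t\otimes X)$ mapping to $v$. As $\psi_t$ is the image of $\psi_{t'}$ for all $t'\ge t$, the claim gives $\theta\in H^0(M)$ with image $\psi_t$, and $H^0_{\mathfrak m}(\theta)(v)=\psi_t(v_t)=\tilde\varphi(v)=\varphi(v)$.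
\end{proof}

\section{A dualizing complex over a henselian G-ring}\label{sec:dc}

A complete local ring $\hat A=S/I$, with $S$ a power series ring, has the dualizing complex $R\!\operatorname{Hom}_S(\hat A,S)$. To descend it to $A$ we describe the pair $(S,I)$ by finitely many matrices, realize them over a smooth $\mathbb F_p$-algebra, and move the resulting point with values in $\hat A$ to a nearby point with values in $A$. The work is to show that the perturbed data still resolve $\hat A$. We use three results.
\begin{itemize}
\item \emph{Popescu's theorem} (\cite{Popescu}; also Swan, and \cite[Smoothing Ring Maps]{Stacks}): a regular homomorphism $A\to B$ of Noetherian rings makes $B$ a filtered colimit of smooth $A$-algebras.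
\item \emph{Artin approximation} (same sources): if a finite system of polynomial equations over a henselian local G-ring $(A,\mathfrak m)$ has a solution in $\hat A$, then for each $N$ it has a solution in $A$ congruent to the given one modulo $\mathfrak m^N\hat A$.
\item \emph{The Buchsbaum--Eisenbud criterion} \cite[Theorem 1.4.13]{BH}: let $0\to B^{b_l}\xrightarrow{\varphi_l}\cdots\xrightarrow{\varphi_1}B^{b_0}$ be a complex and $r_j=\sum_{i\ge j}(-1)^{i-j}b_i$. It is acyclic if and only if the ideal $I_{r_j}(\varphi_j)$ of $r_j\times r_j$ minors has grade at least $j$ for $j=1,\dots,l$.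
\end{itemize}
We apply the criterion only over regular local rings $B$. There grade equals height, $\operatorname{ht}J=\dim B-\dim B/J$ for proper ideals $J$, and the unit ideal has height $\infty$.

\begin{lemma}\label{lem:height}
Let $B$ be a smooth $\mathbb F_p$-algebra, $(S,\mathfrak n)$ a regular local ring, $\gamma:B\to S$ a homomorphism, $\mathfrak t=\gamma^{-1}(\mathfrak n)$ and $T=B_{\mathfrak t}$. Then $\operatorname{ht}JS\le\operatorname{ht}J$ for every proper ideal $J$ of $T$.
\end{lemma}

\begin{proof}
We factor $T\to S$ as a flat map followed by a surjection of regular local rings. The ring $B\otimes_{\mathbb F_p}S$ is smooth over $S$, hence Noetherian and regular. Let $W$ be its localization at the preimage of $\mathfrak n$ under the surjection $b\otimes s\mapsto\gamma(b)s$ onto $S$. Then $W\to S$ is a surjection of regular local rings, so its kernel is generated by $m=\dim W-\dim S$ elements, and $T\to W$ is flat and local. Let $\mathfrak j\supseteq J$ be a prime of $T$ with $\operatorname{ht}\mathfrak j=\operatorname{ht}J$. A prime of $W$ minimal over $\mathfrak jW$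 lies over $\mathfrak j$ by going-down, and it has height $\operatorname{ht}\mathfrak j$ by the dimension formula for flat local maps. Thus $\operatorname{ht}JW\le\operatorname{ht}J$. As $S/JS$ is a quotient of $W/JW$ by $m$ elements of the maximal ideal,
\[
\dim S/JS\ge\dim W/JW-m\ge\dim W-\operatorname{ht}J-m=\dim S-\operatorname{ht}J.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:dc}
Let $(A,\mathfrak m,\kappa)$ be a henselian local G-ring of characteristic $p$. There is $D\in D^b_{\mathrm{coh}}(A)$ that is dualizing in degree $0$.
\end{proposition}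

For excellent $A$ compare Hinich \cite{Hinich}. We give a direct proof.

\begin{proof}
\emph{Step 1: a model of finite type.} Write $\hat A=S/I$ with $S=\kappa[[x_1,\dots,x_n]]$ and maximal ideal $\mathfrak n$. Let $0\to S^{b_l}\xrightarrow{\varphi_l}\cdots\xrightarrow{\varphi_1}S$ be a finite free resolution of $S/I$. As $\mathbb F_p$ is perfect, $\mathbb F_p\to S$ is regular, so $S$ is a filtered colimit of smooth $\mathbb F_p$-algebras. The finitely many entries of the $\varphi_j$ come from one stage, and the relations $\varphi_j\varphi_{j+1}=0$ hold at a later one. So there are a smooth $\mathbb F_p$-algebra $B$, a map $g:B\to S$ and a complex $\Phi_\bullet$ of finite free $B$-modules with matrices $\Phi_j$ such that $g(\Phi_j)=\varphi_j$. Let $c_1,\dots,c_m$ be the entries of $\Phi_1$ and $C_0=B/(c)$. The $g(c_i)$ generate $I$, so $g$ induces $\bar g:C_0\to\hat A$.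

\emph{Step 2: approximation.} Let $N\ge1$. Homomorphisms from $C_0$ to a ring are solutions of a finite polynomial system over $\mathbb F_p$, so Artin approximation gives $h:C_0\to A$ with $h\equiv\bar g$ modulo $\mathfrak m^N\hat A=(\mathfrak n^N+I)/I$. Let $h'$ be the composite $B\to C_0\to A\to\hat A$. We need a map $B\to S$ that lifts $h'$ and stays close to $g$. The maps $h'$ and $g\bmod\mathfrak n^N$ agree modulo $I+\mathfrak n^N$, so together they define
\[
B\to S/I\times_{S/(I+\mathfrak n^N)}S/\mathfrak n^N=S/\mathfrak a,\qquad\mathfrak a=I\cap\mathfrak n^N .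
\]
As $B$ is smooth over $\mathbb F_p$, this map lifts successively to $S/\mathfrak a^2,S/\mathfrak a^3,\dots$, and $S$ is $\mathfrak a$-adically complete. We obtain $g':B\to S$ lifting $h'$ with $g'\equiv g$ modulo $\mathfrak n^N$.

\emph{Step 3: for $N\gg0$ the complex $\Phi_\bullet\otimes_{B,g'}S$ resolves $\hat A$.} We have $g'(c_i)\in I$ since $h'(c_i)=0$. Hence $g(c_i)-g'(c_i)\in I\cap\mathfrak n^N$, which lies in $\mathfrak nI$ for $N\gg0$ by the Artin--Rees lemma, and the $g'(c_i)$ generate $I$ by Nakayama's lemma. For acyclicity let $J_j=I_{r_j}(\varphi_j)$ and $J'_j=I_{r_j}(g'(\Phi_j))$. Then $\operatorname{ht}J_j\ge j$ and $J'_j+\mathfrak n^N=J_j+\mathfrak n^N$; in particular $J'_j=S$ if and only if $J_j=S$. If $J_j\neq S$, let $d=\dim S/J_j$ and choose $y_1,\dots,y_d$ with $J_j+(y)$ primary to $\mathfrak n$. For $N\gg0$,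
\[
\mathfrak n^{N-1}\subseteq J_j+(y)\subseteq J'_j+(y)+\mathfrak n\cdot\mathfrak n^{N-1},
\]
so $\mathfrak n^{N-1}\subseteq J'_j+(y)$ by Nakayama's lemma. Hence $\dim S/J'_j\le d$ and $\operatorname{ht}J'_j\ge\operatorname{ht}J_j\ge j$. The bounds on $N$ depend only on $I$ and the $\varphi_j$, so we may fix such an $N$, and then $h$ and $g'$.

\emph{Step 4: the model is Tor-independent of $S$.} Let $\mathfrak t=g'^{-1}(\mathfrak n)$, let $T=B_{\mathfrak t}$, a regular local ring, let $C=T/(c)T$, and view $S$ as a $T$-algebra through $g'$. From now on $\Phi_\bullet$ denotes the localized complex over $T$. If $J=I_{r_j}(\Phi_j)T$ is proper, then $\operatorname{ht}J\ge\operatorname{ht}JS=\operatorname{ht}J'_j\ge j$ by Lemma~\ref{lem:height}. So $\Phi_\bullet$ is a free resolution of $C$ over $T$, and Step~3 says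
\begin{equation}\label{eq:tor}
C\otimes_TS=\hat A,\qquad\operatorname{Tor}_i^T(C,S)=0\quad(i>0).
\end{equation}
An element of $B\setminus\mathfrak t$ maps to a unit of $S$, hence of $\hat A$, hence of $A$. So $h$ induces $C\to A$, and the map $C\to C\otimes_TS=\hat A$ is the composite $C\to A\to\hat A$.

\emph{Step 5: the complex $D$.} Let $\Delta=R\!\operatorname{Hom}_T(C,T)\in D(C)$. Its cohomology modules $\operatorname{Ext}^i_T(C,T)$ are finitely generated and vanish for $i\notin[0,l]$, so $\Delta$ is represented by a bounded above complex $G$ of finite free $C$-modules. Put $D'=G\otimes_CA\in D^-_{\mathrm{coh}}(A)$. Then $D'\otimes_A\hat A=G\otimes_C\hat A=G\otimes_TS$. We claim that this is isomorphic in $D(\hat A)$ to $\Omega=\operatorname{Hom}_S(\hat A,\mathcal J)$, where $\mathcal J$ is an injective resolution of $S$ over $S$.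

We have $\Omega=\operatorname{Hom}_T(C,\mathcal J)$, and for $i>0$
\[
\operatorname{Ext}^i_T(C,\mathcal J^m)=H^i\operatorname{Hom}_S(\Phi_\bullet\otimes_TS,\mathcal J^m)=\operatorname{Hom}_S\big(\operatorname{Tor}^T_i(C,S),\mathcal J^m\big)=0 .
\]
So $\Omega$ represents $R\!\operatorname{Hom}_T(C,S)$ in $D(C)$, and $T\to S$ induces a morphism $\Delta\to\Omega$ in $D(C)$. It is represented by a $C$-linear chain map $\beta:G\to\Omega$, which extends to an $\hat A$-linear map $\hat\beta:G\otimes_TS\to\Omega$. To see that $\hat\beta$ is a quasi-isomorphism we may work in $D(S)$. The terms of $G$ are sums of copies of $C$, so by \eqref{eq:tor} the complex $G\otimes_TS$ represents $\Delta\otimes_T^LS$, and $\hat\beta$ is the morphism in $D(S)$ adjoint to $\beta$, viewed in $D(T)$. Compute $R\!\operatorname{Hom}_T(C,-)$ with $\Phi_\bullet$. The $S$-linear quasi-isomorphisms $\operatorname{Hom}_T(C,\mathcal J)\to\operatorname{Hom}_T(\Phi_\bullet,\mathcal J)\leftarrow\operatorname{Hom}_T(\Phi_\bullet,S)$ identify $\beta$ with $\operatorname{Hom}_T(\Phi_\bullet,T)\to\operatorname{Hom}_T(\Phi_\bullet,S)$.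 Its adjoint $\operatorname{Hom}_T(\Phi_\bullet,T)\otimes_TS\to\operatorname{Hom}_T(\Phi_\bullet,S)$ is an isomorphism of complexes, because $\Phi_\bullet$ is a bounded complex of finite free modules. This proves the claim.

The cohomology modules $\operatorname{Ext}^i_S(\hat A,S)$ of $\Omega$ vanish for $i\notin[0,n]$, so $D'\in D^b_{\mathrm{coh}}(A)$ by faithful flatness of $\hat A$. By (D1) and (D2),
\[
R\!\operatorname{Hom}_A(\kappa,D')\otimes_A\hat A=R\!\operatorname{Hom}_{\hat A}(\kappa,\Omega)=R\!\operatorname{Hom}_S(\kappa,S)\cong\kappa[-n].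
\]
The modules $\operatorname{Ext}^i_A(\kappa,D')$ are $\kappa$-vector spaces, which $-\otimes_A\hat A$ does not change. So $D'$ is dualizing in degree $n$, and $D=D'[n]$ is dualizing in degree $0$.
\end{proof}

\section{Spreading out along $V(P)$}\label{sec:spread}

We first isolate the property of $\mathcal E$ and $\mathcal E/V$ that made the count in Section~\ref{sec:idea} work. Let $A$ be a local ring, $\mathfrak p$ a prime with $\bar A=A/\mathfrak p$ regular of dimension $d$, and $y=y_1,\dots,y_d\in A$ elements that induce a regular system of parameters of $\bar A$. Call an $A$-module \emph{layered of rank $\rho$} if it has a finite filtration whose quotients are finite free $\bar A$-modules of total rank $\rho$, and \emph{ind-layered} if it is the union of an increasing chain of layered submodules.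

\begin{lemma}\label{lem:layer}
Let $L$ be ind-layered and $t\ge1$.
\begin{itemize}
\item[(a)] If $L'\subseteq L''$ are $A$-modules with $L''/L'\cong L$, then $L'/y^tL'\to L''/y^tL''$ is injective.
\item[(b)] The map $L/y^tL\to H^d_y(L)$ is injective.
\item[(c)] If $L$ is layered of rank $\rho$, then $\ell(L/y^tL)=\rho\,t^d$.
\end{itemize}
\end{lemma}

\begin{proof}
Consider the following property of a module $L$: for all $t,s\ge1$, $H_i(y^t;L)=0$ for $i>0$, and $(y_1\cdots y_d)^s:L/y^tL\to L/y^{t+s}L$ is injective. It implies (a) by the long exact sequence of Koszul homology, and (b) by (L1). We show that ind-layered modules have it.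

The module $\bar A$ has it. Powers of the $y_i$, in any order, form a regular sequence on $\bar A$, which gives the vanishing. For injectivity raise one exponent at a time: if $\mathfrak b$ is generated by powers of the $y_j$ with $j\ne i$, and $y_i^sz\equiv y_i^{t+s}w\pmod{\mathfrak b}$, then $z\equiv y_i^tw\pmod{\mathfrak b}$ because $y_i$ is regular on $\bar A/\mathfrak b$. The property passes to extensions. Let $0\to L_1\to L\to L_2\to0$ be exact with $L_1,L_2$ having the property. The long exact sequence gives the vanishing for $L$ and the exactness of $0\to L_1/y^tL_1\to L/y^tL\to L_2/y^tL_2\to0$ for all $t$; a map of short exact sequences that is injective on both ends is injective in the middle. The property passes to increasing unions, since direct limits are exact and commute with Koszul complexes. Finally, the short exact sequences just obtained reduce (c) to $\ell(\bar A/y^t\bar A)=t^d$, which is (E5).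
\end{proof}

\begin{proposition}\label{prop:spread}
Let $R$ be a Noetherian ring of characteristic $p$ and $P$ a prime such that $\Lambda=R/P$ is regular. Let $D\in D^b_{\mathrm{coh}}(R)$ be such that $D_P$ is dualizing in degree $0$ over $R_P$. Then there is $f\notin P$ such that for all $Q\in V(P)\cap D(f)$, with $d=\operatorname{ht}(Q/P)$,
\[
\operatorname{ht}Q=\operatorname{ht}P+d,\qquad\lambda_e(R_Q)\ge q^d\lambda_e(R_P),\qquad s_e(R_Q)\ge s_e(R_P).
\]
\end{proposition}

\begin{proof}
To \emph{shrink} means to replace $R$ by $R_f$ with $f\notin P$ and to localize all objects constructed so far; we may do so finitely many times. A finitely generated module $L$ over the domain $\Lambda$ becomes free of rank $\dim_{\kappa(P)}L_P$ after shrinking. Fix generators $x=x_1,\dots,x_r$ of $P$.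

\emph{Step 1: after shrinking, $R\!\operatorname{Hom}_R(\Lambda,D)\cong\Lambda$ in $D(\Lambda)$.} Let $H^i(D)=0$ for $i\notin[a,b]$ and $L^s=\operatorname{Ext}^s_R(\Lambda,D)$. These are finitely generated $\Lambda$-modules, zero for $s<a$, and by (D1) $L^s_P=\operatorname{Ext}^s_{R_P}(\kappa(P),D_P)$ is $\kappa(P)$ for $s=0$ and zero otherwise. Each $L^s$ with $s\ne0$ can be killed by shrinking, but there are infinitely many of them. The Koszul complex shows that finitely many control the rest. Let $K=C_1(x)^*$, free in degrees $-r,\dots,0$, with homology modules $H_t$, $0\le t\le r$; they are killed by $P$, and $H_0=\Lambda$. Shrink so that all $H_t$ are free over $\Lambda$, $L^0\cong\Lambda$, and $L^s=0$ for $a\le s<0$ and for $1\le s\le N:=\max(b+r,r+1)$.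

Suppose $L^s\ne0$ for some $s>N$, and let $s_0$ be the least such $s$. The triangle $\tau_{\le-1}K\to K\to\Lambda$ gives an exact sequence
\[
\operatorname{Ext}^{s_0-1}(\tau_{\le-1}K,D)\to L^{s_0}\to\operatorname{Ext}^{s_0}(K,D).
\]
The complex $K$ is filtered with quotients $K^{-t}[t]$, $0\le t\le r$, and $\operatorname{Ext}^{s_0}(K^{-t}[t],D)$ is a sum of copies of $H^{s_0-t}(D)$, which is zero as $s_0-t>b$. So the right term vanishes. The truncations build $\tau_{\le-1}K$ from the complexes $H_t[t]$, $1\le t\le r$, and $\operatorname{Ext}^{s_0-1}(H_t[t],D)$ is a sum of copies of $L^{s_0-1-t}$. Since $s_0\ge r+2$, we have $1\le s_0-1-t<s_0$, so the left term vanishes too. Thus $L^{s_0}=0$, a contradiction.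

\emph{Step 2: the module $\mathcal E$.} Generic freeness \cite[Theorem 24.1]{Matsumura} says that a finitely generated algebra over a Noetherian domain $\Lambda$ becomes a free module after inverting one nonzero element of $\Lambda$. Apply it to $\operatorname{gr}_P(R)=\bigoplus_jP^j/P^{j+1}$: after shrinking, all $P^j/P^{j+1}$ are direct summands of a free module, hence finitely generated projective $\Lambda$-modules. For such a module $G$, (D2) and Step~1 give $R\!\operatorname{Hom}_R(G,D)=\operatorname{Hom}_\Lambda(G,\Lambda)$ in degree $0$. By induction along $0\to P^j/P^{j+1}\to R/P^{j+1}\to R/P^j\to0$, each $R\!\operatorname{Hom}_R(R/P^j,D)$ is a finitely generated module $\mathcal E_j$ in degree $0$, killed by $P^j$, and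
\[
0\to\mathcal E_j\to\mathcal E_{j+1}\to\operatorname{Hom}_\Lambda(P^j/P^{j+1},\Lambda)\to0
\]
is exact with projective right term. By (L2), $R\Gamma_P(D)\cong\mathcal E:=\bigcup_j\mathcal E_j$ in degree $0$, and $\mathcal E_1=\Lambda u\cong\Lambda$. By Lemma~\ref{lem:hull}, $\mathcal E_P=E_{R_P}$. The submodule $(\mathcal E_1)_P\cong\kappa(P)$ is its socle, generated by $u$.

\emph{Step 3: the maps $\theta_i$.} Represent $D$ by a bounded above complex $G^\bullet$ of finite free $R$-modules and put $X=F^e(G^\bullet)$. This is again a bounded above complex of finite free modules, so $X\in D^-_{\mathrm{coh}}(R)$; F-finiteness plays no role, because the module structure is taken through $R^{(e)}=R$. By (L3), $R\Gamma_P(X)=F^e(\check C(x)\otimes G^\bullet)$. The complex $\check C(x)\otimes G^\bullet$ is bounded above, flat, and quasi-isomorphic to $\mathcal E$, so $H^i_P(X)=\operatorname{Tor}^R_{-i}(R^{(e)},\mathcal E)$ and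
\[
H^0_P(X)=\mathcal F:=F^e(\mathcal E).
\]
Put $v=1\otimes u\in\mathcal F$ and $\lambda=\lambda_e(R_P)$. Then $\mathcal F_P=F^e_{R_P}(E_{R_P})$ and $K_e(R_P)=R_Pv$. By Lemma~\ref{lem:cert}(a), each of finitely many generators of $0:_{E_{R_P}}I_e(R_P)$ has the form $\varphi(v)$, and by Lemma~\ref{lem:dual} it is the value at $v$ of the map induced by an element of $\operatorname{Hom}_{D(R_P)}(X_P,D_P)$. This module is $\operatorname{Hom}_{D(R)}(X,D)_P$ by (D1). Clearing denominators, which are units of $R_P$, we obtain $\theta_1,\dots,\theta_s\in\operatorname{Hom}_{D(R)}(X,D)$. We denote the induced $R$-linear maps $\mathcal F=H^0_P(X)\to H^0_P(D)=\mathcal E$ by the same letters. Then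
\[
V:=\sum_iR\,\theta_i(v)\subseteq\mathcal E\qquad\text{satisfies}\qquad V_P=0:_{E_{R_P}}I_e(R_P),\qquad\ell_{R_P}(V_P)=\lambda .
\]
As $V$ is finitely generated, $V\subseteq\mathcal E_{j_0}$ for some $j_0$. The $P$-adic filtrations of $V$ and of $\mathcal E_{j_0}/V$ are finite, since $P^{j_0}$ kills both. Shrink, for the last time, so that their quotients are free $\Lambda$-modules. Those of $V$ have total rank $\ell_{R_P}(V_P)=\lambda$.

\emph{Step 4: layered modules at $Q$, and heights.} Let $Q\in V(P)$ in the shrunk ring and $d=\operatorname{ht}(Q/P)$. Choose $y=y_1,\dots,y_d\in R_Q$ inducing a regular system of parameters of $\Lambda_Q$, so that $QR_Q=(P,y)R_Q$. We use Lemma~\ref{lem:layer} with $A=R_Q$ and $\bar A=\Lambda_Q$. Finitely generated projective $\Lambda$-modules become free over $\Lambda_Q$, of the same rank as over $\kappa(P)$. Hence $V_Q$ is layered of rank $\lambda$, and $R_Q/P^jR_Q$ is layered of rank $\rho(j)=\ell(R_P/P^jR_P)$. The modules $\mathcal E_Q$, $\mathcal E_Q/(\mathcal E_1)_Q$ and $\mathcal E_Q/V_Q$ are ind-layered: they are the unions of the layered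 modules $(\mathcal E_j)_Q$, $(\mathcal E_j/\mathcal E_1)_Q$ and $(\mathcal E_j/V)_Q$ for $j\ge j_0$, the last being an extension of $(\mathcal E_j/\mathcal E_{j_0})_Q$ by $(\mathcal E_{j_0}/V)_Q$.

Since $P^jR_Q+y^j\subseteq Q^jR_Q$, Lemma~\ref{lem:layer}(c) gives $\ell(R_Q/Q^jR_Q)\le\rho(j)j^d$. For $j\gg0$ the left side is a polynomial in $j$ of degree $\operatorname{ht}Q$ and the right side one of degree $\operatorname{ht}P+d$, both with positive leading coefficient. So $\operatorname{ht}Q\le\operatorname{ht}P+d$, and the reverse inequality holds by concatenating chains of primes.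

\emph{Step 5: the injective hull at $Q$.} By (D1), (D2) and Step~1, $R\!\operatorname{Hom}_{R_Q}(\kappa(Q),D_Q)=R\!\operatorname{Hom}_{\Lambda_Q}(\kappa(Q),\Lambda_Q)\cong\kappa(Q)[-d]$, since $\Lambda_Q$ is regular of dimension $d$. So $D_Q$ is dualizing in degree $d$. By (L3), $R\Gamma_{QR_Q}(D_Q)=\check C(y)\otimes\check C(x)\otimes D_Q\cong\check C(y)\otimes\mathcal E_Q$, and Lemma~\ref{lem:hull} gives $E_{R_Q}\cong H^d_y(\mathcal E_Q)=\varinjlim_t\mathcal E_Q/y^t\mathcal E_Q$. By parts (a) and (b) of Lemma~\ref{lem:layer},
\[
\kappa(Q)\cong\Lambda_Qu/y\Lambda_Qu\hookrightarrow\mathcal E_Q/y\mathcal E_Q\hookrightarrow H^d_y(\mathcal E_Q).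
\]
So the class $u_Q$ of $u$ at stage $t=1$ generates the socle of $E_{R_Q}$.

\emph{Step 6: counting.} Since $F^e$ commutes with localization and direct limits,
\[
F^e_{R_Q}(E_{R_Q})=\varinjlim_tF^e(\mathcal E_Q/y^t\mathcal E_Q)=\varinjlim_t\mathcal F_Q/y^{qt}\mathcal F_Q=H^d_y(\mathcal F_Q),
\]
the transition maps $(y_1\cdots y_d)^q$ forming a cofinal subsystem of the one in (L1). The element $1\otimes u_Q$ is the class $w$ of $v$ at stage $q$, that is, in $\mathcal F_Q/y^q\mathcal F_Q$. The maps $\theta_i:\mathcal F_Q\to\mathcal E_Q$ induce $R_Q$-linear maps $H^d_y(\mathcal F_Q)\to H^d_y(\mathcal E_Q)$, that is, $F^e(E_{R_Q})\to E_{R_Q}$, which send $w$ to the class of $\theta_i(v)$ at stage $q$. These classes generate the image of the composite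
\[
V_Q/y^qV_Q\to\mathcal E_Q/y^q\mathcal E_Q\to H^d_y(\mathcal E_Q).
\]
The first map is injective because $\mathcal E_Q/V_Q$ is ind-layered, the second because $\mathcal E_Q$ is. The image therefore has length $\lambda q^d$ by Lemma~\ref{lem:layer}(c), and Lemma~\ref{lem:cert}(a) gives $\lambda_e(R_Q)\ge q^d\lambda$. Dividing by $q^{\operatorname{ht}Q}=q^{\operatorname{ht}P+d}$ gives $s_e(R_Q)\ge s_e(R_P)$.
\end{proof}

\section{Proof of the theorem, and the role of the hypotheses}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]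
(1) Apply Proposition~\ref{prop:gener} to $A=R_Q$, a G-ring by (G), and $\mathfrak p=PR_Q$. Concatenating chains of primes gives $\delta\ge0$. As $s_e\ge0$, it follows that $s_e(R_Q)\le s_e(R_P)$.

(2) By (J) we may replace $R$ by a localization $R_f$, $f\notin P$, and assume that $R/P$ is regular. Let $A$ be the henselization of $R_P$. It is the filtered colimit of the \'etale $R$-algebras $R'$ equipped with a prime $P'$ over $P$ with $\kappa(P')=\kappa(P)$, its residue field is $\kappa=\kappa(P)$, and it is a G-ring because $R_P$ is one (\cite{EGA}, \cite[More on Algebra]{Stacks}). Let $D^h$ be the complex of Proposition~\ref{prop:dc} for $A$, represented by a bounded complex of finitely generated, hence finitely presented, modules. It is described by finitely many matrices and relations, so $D^h=D\otimes_{R'}A$ for some $(R',P')$ and a bounded complex $D$ of finitely generated $R'$-modules. The ring $A$ is the colimit of the later stages, which are \'etale over $R'$, so $R'_{P'}\to A$ is flat and local, with $A/P'A=\kappa=\kappa(P')$. By (D1), $\operatorname{Ext}^i_{R'_{P'}}(\kappa,D_{P'})=\operatorname{Ext}^i_{R'_{P'}}(\kappa,D_{P'})\otimes_{R'_{P'}}A=\operatorname{Ext}^i_A(\kappa,D^h)$.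 So $D_{P'}$ is dualizing in degree $0$.

The ring $R'/PR'$ is \'etale over the regular ring $R/P$, hence regular, hence a finite product of domains. The prime $P'$ is minimal over $PR'$, because a prime between them lies over $P$ and the fibers of an \'etale map have no inclusions. So $R'/P'$ is one of the factors, and after inverting an element of $R'\setminus P'$ that lifts the corresponding idempotent we have $PR'=P'$. Proposition~\ref{prop:spread} applies to $(R',P',D)$ and gives $f'\notin P'$. The \'etale map $\operatorname{Spec}R'/P'\to\operatorname{Spec}R/P$ is open, so the image of $V(P')\cap D(f')$ is an open subset of $V(P)$ that contains $P$, and it contains $V(P)\cap D(f)$ for some $f\notin P$. For $Q$ in this set pick $Q'\in V(P')\cap D(f')$ over $Q$. By Lemma~\ref{lem:flat},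
\[
s_e(R_Q)=s_e(R'_{Q'})\ge s_e(R'_{P'})=s_e(R_P),
\]
and (1) gives the reverse inequality.

(3) By Nagata's criterion \cite[Theorem 24.2]{Matsumura}, a subset $U\subseteq\operatorname{Spec}R$ is open if and only if (a) $P\subseteq Q\in U$ implies $P\in U$, and (b) for each $P\in U$ the set $U$ contains a nonempty open subset of $V(P)$. For $U=\{P:s_e(R_P)>c\}$, (a) follows from (1) and (b) from (2). For the other two assertions we show by Noetherian induction that on each closed set $Z$ the function takes finitely many values and its level sets are constructible, that is, finite unions of locally closed sets. If $Z$ is the union of two smaller closed sets, this follows from the same statement for them. If $Z=V(P)$, the function is constant on $V(P)\cap D(f)$ by (2), and the complement $V(P+(f))$ is a smaller closed set.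
\end{proof}

A ring is \emph{F-pure} if $R\to R^{(1)}$ is pure. By Lemma~\ref{lem:cert}(b), $R_P$ is F-pure if and only if $s_1(R_P)>0$, so part (3) with $e=1$ and $c=0$ gives the following.

\begin{corollary}\label{cor:fpure}
For every quasi-excellent ring $R$ of characteristic $p$, the set of primes $P$ such that $R_P$ is F-pure is open.
\end{corollary}

Hypothesis (G) was used twice: in Proposition~\ref{prop:gener}, to know that the zero-dimensional local rings of the formal fibers are fields, and in part (2), to have Artin approximation over the henselization. Hypothesis (J) was used to make $\Lambda=R/P$ regular, which supplies the parameters $y$ in Steps~4--6 of Proposition~\ref{prop:spread}. It cannot be dropped, even if all local rings are excellent.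

\begin{example}\label{ex:hochster}
Let $k$ be algebraically closed of characteristic $p$, let $R'=k[t_i^2,t_i^3:i\ge1]$, which is not Noetherian, let $\mathfrak m_i=(t_i^2,t_i^3)R'$, $U=R'\setminus\bigcup_i\mathfrak m_i$ and $R=U^{-1}R'$. By Hochster \cite{Hochster}, $R$ is a Noetherian domain with maximal ideals $\mathfrak m_iR$, each nonzero element lies in only finitely many of them, and $R_{\mathfrak m_i}$ is the localization of $L_i[t_i^2,t_i^3]$ at the origin, where $L_i=k(t_j:j\ne i)$. These local rings are essentially of finite type over fields, hence excellent, so (G) holds. They have dimension one, so the only other prime of $R$ is $(0)$.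

Write $R_{\mathfrak m_i}=S/(f)$ with $S=L_i[x,y]_{(x,y)}$ and $f=y^2-x^3$, so $H=(f^{q-1})$. Let $e\ge1$. A monomial $y^{2a}x^{3b}$ of $f^{q-1}$, with $a+b=q-1$, lies outside $(x^q,y^q)$ only if $2a\le q-1$ and $3b\le q-1$. This would give $a+b\le\frac56(q-1)<q-1$, which is impossible. So $s_e(R_{\mathfrak m_i})=0$ by Proposition~\ref{prop:fedder}, while $s_e(R_{(0)})=1$. Thus $\{P:s_e(R_P)>0\}=\{(0)\}$. This set is not open, because a nonempty open set contains some $D(g)$ with $g\ne0$, hence all but finitely many $\mathfrak m_iR$. For the same reason no $R_g$ is regular: (J) fails at $P=(0)$.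
\end{example}

\begin{thebibliography}{9}

\bibitem{BH} Bruns and Herzog, Theorem 1.4.13.

\bibitem{EGA} EGA IV, 18.7.

\bibitem{EY} Florian Enescu and Yongwei Yao, \emph{The lower semicontinuity of the Frobenius splitting numbers}, arXiv:0912.0216 (2009).

\bibitem{Hinich} V. Hinich, \emph{Rings with approximation property admit a dualizing complex}, Math. Nachr. 163 (1993).

\bibitem{Hochster} Hochster, \emph{Non-openness of loci in Noetherian rings}, Duke Math. J. 40 (1973).

\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Popescu} Popescu, Nagoya Math. J. 104 (1986).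

\bibitem{Stacks} \emph{The Stacks Project}, chapters ``Smoothing Ring Maps'' and ``More on Algebra''.

\end{thebibliography}
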